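\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}
\title{Projections with nonempty interior and Kakeya maximal functions}

\begin{abstract}
If a Borel set $A\subset\mathbb R^n$ has Hausdorff dimension greater than $2m$, then its orthogonal projections onto almost all $m$-dimensional subspaces have nonempty interior. For $m=1$ the condition $\dim A>2m$ cannot be relaxed to $\dim A\ge 2m$. Mattila wrote that he did not know whether it is necessary when $m>1$. We show that it is not: for $m\ge2$ and $n\ge 2m$ the condition $\dim A>2m-\frac{m-1}{m+1}$ suffices. The proof projects first to an $(m+1)$-dimensional subspace and then along lines, and controls the second step by Wolff's Kakeya maximal theorem. Inserting further random line integrals lowers the threshold below $m+1+\lceil\log_2m\rceil$. In the other direction, sets of dimension $m+1$ can have almost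 all of their projections without interior.
\end{abstract}

\section{The question and the results}

For integers $0<m<n$ let $G(n,m)$ be the Grassmannian of $m$-dimensional linear subspaces of $\mathbb R^n$, and let $\gamma_{n,m}$ be its unique orthogonally invariant Borel probability measure. For $V\in G(n,m)$ let $P_V:\mathbb R^n\to V$ be the orthogonal projection. We write $\dim$ for Hausdorff dimension, $\mathcal L^m$ for Lebesgue measure on $V$, and $\operatorname{Int}$ for the interior relative to $V$. The starting point is the projection theorem of Marstrand, Kaufman and Mattila.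

\begin{theorem}[Marstrand, Kaufman, Mattila]\label{thm:known}
Let $A\subset\mathbb R^n$ be a Borel set.
\begin{enumerate}
\item[(1)] If $\dim A\le m$, then $\dim P_V(A)=\dim A$ for $\gamma_{n,m}$-almost all $V$.
\item[(2)] If $\dim A>m$, then $\mathcal L^m(P_V(A))>0$ for $\gamma_{n,m}$-almost all $V$.
\item[(3)] If $\dim A>2m$, then $\operatorname{Int}(P_V(A))\ne\emptyset$ for $\gamma_{n,m}$-almost all $V$.
\end{enumerate}
\end{theorem}

The dimension conditions in (1) and (2) are necessary. For $m=1$, so is the one in (3). To see this, let $B\subset\mathbb R^2$ be a Borel set of measure zero that contains a line in every direction, and put $A=\mathbb R^2\setminus\bigcup_{q\in\mathbb Q^2}(B+q)$. Then $A$ has full measure, so $\dim A=2=2m$. If $\ell$ is a line through $0$ and $a+\ell\subset B$, then $A$ misses all the parallel lines $a+q+\ell$, $q\in\mathbb Q^2$. Hence the projection of $A$ along $\ell$ misses a dense set, and no projection of $A$ onto a line has interior.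

Mattila \cite{Mattila2017} writes: ``The condition $\dim A>2m$ in (3) is necessary if $m=1$. I don't know if it is necessary when $m>1$.'' Precisely:

\begin{question}
Let $m\ge2$ and $n\ge2m$. Is there a Borel set $A\subset\mathbb R^n$ with $\dim A=2m$ such that
\[
\gamma_{n,m}\big(\{V\in G(n,m):\operatorname{Int}(P_V(A))=\emptyset\}\big)>0\,?
\]
\end{question}

The example suggests what to look for. The fibers of a projection of $\mathbb R^{2m}$ onto an $m$-plane are $m$-planes, so a null Borel set in $\mathbb R^{2m}$ containing a translate of every $m$-plane would produce such an $A$ (see Theorem~\ref{thm:refined}(c) below). With $m$-planes in $\mathbb R^{2m}$ in the role of lines in the plane, one might guess that $2m$ is again the right threshold. This guess is wrong for every $m\ge2$.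

\begin{theorem}\label{thm:main}
Let $m\ge2$, $n\ge2m$, and let $A\subset\mathbb R^n$ be a Borel set with $\dim A>2m-\frac{m-1}{m+1}$. Then $\operatorname{Int}(P_V(A))\ne\emptyset$ for $\gamma_{n,m}$-almost all $V\in G(n,m)$. In particular, no Borel set with $\dim A=2m$ has the property in the Question.
\end{theorem}

The method gives more, and it is natural to ask how far below $2m$ one can go.

\begin{theorem}\label{thm:refined}
Let $m\ge2$.
\begin{enumerate}
\item[(a)] Let $d_1\ge1$ and $d_2\ge0$ be integers, and put $N=m+1+d_1+d_2$, $\alpha=d_1-\frac{m-1}{2^{1+d_2}}$. If $\alpha>0$, $n\ge N$, and $A\subset\mathbb R^n$ is a Borel set with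
\[
\dim A>t:=N-\frac{2\alpha}{m+\max(1,d_2)},
\]
then $\operatorname{Int}(P_V(A))\ne\emptyset$ for $\gamma_{n,m}$-almost all $V$. Consequently there is a number $t_m<m+1+\lceil\log_2m\rceil\le2m$ such that, for all $n\ge2m$, the condition $\dim A>t_m$ suffices.
\item[(b)] For every $n\ge m+1$ there is a Borel set $A\subset\mathbb R^n$ with $\dim A=m+1$ and $\operatorname{Int}(P_V(A))=\emptyset$ for $\gamma_{n,m}$-almost all $V$.
\item[(c)] If, for some $k\ge1$, there is a Borel Lebesgue-null set in $\mathbb R^{m+k}$ that contains a translate of every $k$-dimensional subspace, then \textup{(b)} holds with $m+1$ replaced by $m+k$, for every $n\ge m+k$.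
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $d_1=m-1$, $d_2=0$ of (a): then $N=2m$, $\alpha=\frac{m-1}2$ and $t=2m-\frac{m-1}{m+1}$. In (a) we always have $0<t<N$, because $0<\alpha<d_1$ and $m\ge2$ give $\frac{2\alpha}{m+\max(1,d_2)}<d_1<N$.

Let $\tau(m)$ be the infimum of the numbers $\tau$ such that, for all $n\ge2m$, every Borel set $A\subset\mathbb R^n$ with $\dim A>\tau$ has $\operatorname{Int}(P_V(A))\ne\emptyset$ for almost all $V$. Theorem~\ref{thm:refined} says that
\[
m+1\le\tau(m)<m+1+\lceil\log_2m\rceil ;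
\]
for example $3\le\tau(2)\le\frac{11}3$. We do not determine $\tau(m)$. By (c), a proof that $\tau(m)<m+2$ would exclude null Borel sets in $\mathbb R^{m+2}$ that contain a translate of every $2$-plane. For $m=2$ we have $\tau(2)\le\frac{11}3<4$, so no null Borel set in $\mathbb R^4$ contains a translate of every $2$-plane.

Section~\ref{sec:idea} explains the idea in the smallest case $m=2$, $n=4$. Section~\ref{sec:tools} recalls the tools and reduces $\mathbb R^n$ to $\mathbb R^N$. Sections~\ref{sec:pieces} and~\ref{sec:tubes} prove Theorem~\ref{thm:main} and the case $d_2=0$ of (a), Section~\ref{sec:xray} the rest of (a), and Section~\ref{sec:lower} parts (b) and (c).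

\section{The idea: planes in $\mathbb R^4$}\label{sec:idea}

Let $m=2$, $n=4$, and let $K$ be a compact set in the unit ball of $\mathbb R^4$ carrying a measure $\mu$ with $\mu(B(x,r))\le Cr^s$, where $s\leq 4$ is close to $4$. Let $f=f_j$ be the part of $\mu$ with frequencies $|\xi|\approx2^j$, and put $\delta=2^{-j}$. For a subspace $Z$ let $f_Z(z)=\int_{Z^\perp}f(z+z')\,dz'$, so that $\widehat{f_Z}=\hat f|_Z$. The functions $f_{j,V}$, summed over $j$, give the projected measure $P_V\mu$ (up to a smooth part of low frequency). If the sum converges uniformly, then $P_V\mu$ has a continuous density, and the set where this density is positive is open, nonempty and contained in $P_V(K)$. So we want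
\begin{equation}\label{eq:goal}
\int_{G(4,2)}\sup_{v\in V}|f_{j,V}(v)|\,d\gamma_{4,2}(V)\le C\delta^{c}\qquad\text{for some }c>0 .
\end{equation}
The exponents below are proved in Sections~\ref{sec:pieces} and~\ref{sec:tubes}; here we only count them, writing $\lesssim$ for $\le C$.

\medskip
\noindent\textbf{Where $2m$ comes from.} The growth condition gives $|f|\lesssim\delta^{s-4}$, and $\|f\|_1\lesssim1$, so $\|f\|_2^2\lesssim\delta^{s-4}$. Integration of $|\hat f|^2$ over a random $k$-dimensional subspace produces the weight $|\xi|^{k-4}\approx\delta^{4-k}$, so on average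
\begin{equation}\label{eq:L2gain}
\|f_Z\|_2^2\lesssim\delta^{4-k}\,\delta^{s-4}\qquad(\dim Z=k).
\end{equation}
The shortest route to \eqref{eq:goal} is the inequality $\sup|f_V|\le\int_V|\hat f|\lesssim\delta^{-1}\|f_V\|_2$, which holds because $\hat f|_V$ lives in a disc of radius $4\delta^{-1}$. With \eqref{eq:L2gain} for $k=2$ this bounds the left side of \eqref{eq:goal} by $\delta^{-1}\delta\,\delta^{(s-4)/2}=\delta^{(s-4)/2}$. The same count for $m$-planes in $\mathbb R^n$ gives $\delta^{(s-2m)/2}$, which is summable over $j$ exactly when $s>2m$. At $s=2m$ it breaks even.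

\medskip
\noindent\textbf{What is lost.} The inequality $\sup|f_V|\lesssim\delta^{-1}\|f_V\|_2$ is efficient only if $f_V$ concentrates in a disc of radius $\delta$, that is, roughly, if $f$ concentrates near a single fiber of $P_V$. For \eqref{eq:goal} to fail at $s=4$, this must nearly happen for a set of planes $V$ that is not too small, and hence with fibers in many different directions. The Kakeya maximal function measures how far this is possible for lines. The fibers here are $2$-planes, but we can reach lines by projecting in two steps: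
\[
\mathbb R^4\ \longrightarrow\ Y\ (\text{dimension }3)\ \longrightarrow\ V=Y\cap e^\perp,\qquad f_V(v)=\int_{\mathbb R}f_Y(v+te)\,dt ,
\]
with $Y$ random and $e$ a random unit vector of $Y$. As $f_Y$ has no frequencies above $4\delta^{-1}$, it is essentially constant at scale $\delta$. So $\sup_v|f_V(v)|$ is controlled by the largest average of $|f_Y|$ over a $1\times\delta\times\delta$ tube in direction $e$. This is the Kakeya maximal function $(f_Y)^*_\delta(e)$.

\medskip
\noindent\textbf{The count.} Let $s=4$ first, so that $|f_Y|\lesssim1$. For $p\ge2$, \eqref{eq:L2gain} with $k=3$ gives $\|f_Y\|_p^p\lesssim\|f_Y\|_2^2\lesssim\delta$ on average: \emph{the first step gains $\delta^{1/p}$}. In the second step the loss in a bound $\|u_\delta^*\|_{L^p(S^2)}\lesssim\delta^{-\beta}\|u\|_{L^p(\mathbb R^3)}$ satisfies $\beta\ge\frac3p-1$, since $u=\mathbf 1_{B(0,\delta)}$ has $u^*_\delta\approx\delta$ everywhere and $\|u\|_p\approx\delta^{3/p}$. Suppose that $p\le3$ and that the bound holds with this loss, up to $\delta^{-\varepsilon}$.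 Then the two steps together give
\[
\delta^{1/p}\cdot\delta^{-(3/p-1)-\varepsilon}=\delta^{\,1-2/p-\varepsilon}.
\]
Again $p=2$ breaks even, but any such $p>2$ wins. Wolff's theorem provides $p=\frac52$, and \eqref{eq:goal} holds at $s=4$ with $c=\frac15-\varepsilon$. A gain at $s=4$ leaves room for smaller $s$: then $|f_Y|\lesssim\delta^{s-4}$ and $\|f_Y\|_p^p\lesssim\delta^{1-(4-s)(p-1)}$ on average, and for $p=\frac52$ the total is $\delta^{[1-3(4-s)]/5-\varepsilon}$. This is a gain if $s>\frac{11}3$, the threshold of Theorem~\ref{thm:main} for $m=2$.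

For general $m$, with $Y$ an $(m+1)$-plane in $\mathbb R^{2m}$, the gain is $\delta^{(m-1)/p}$ and the optimal loss is $\delta^{-(\frac{m+1}p-1)}$, so the balance is again $\delta^{1-2/p}$. Wolff's exponent $p=\frac{m+3}2$ exceeds $2$ exactly when $m\ge2$. For $m=1$ one has $Y=\mathbb R^2$: there is no averaging in the first step and nothing is gained, in agreement with the example in the plane.

\section{Tools and a reduction}\label{sec:tools}

All measures on spheres and Grassmannians are normalized invariant measures. Constants $C,c$ may change from line to line. $B(x,r)$ is a closed ball, in whichever subspace is meant. We use two published results besides Theorem~\ref{thm:known}(1),(2).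

\medskip
\noindent\emph{Frostman's lemma} (e.g.\ \cite[Thm 8.8]{MattilaGSM}). If $A\subset\mathbb R^n$ is Borel and $0<s<\dim A$, there is a nonzero finite measure $\mu$ with compact support contained in $A$ and $\mu(B(x,r))\le Cr^s$ for all $x$ and $r>0$. The support of such a $\mu$ has dimension at least $s$.

\medskip
\noindent\emph{Wolff's Kakeya maximal theorem} (\cite{Wolff}; see also \cite[Ch.~23]{MattilaFA}). For a locally integrable function $u$ on $\mathbb R^d$, $e\in S^{d-1}$ and $0<\delta<1$ let
\[
u^*_\delta(e)=\sup_{a\in\mathbb R^d}\frac1{|T^\delta_e(a)|}\int_{T^\delta_e(a)}|u|,\qquad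
T_e^\delta(a)=\big\{x:|(x-a)\cdot e|\le\tfrac12,\ |(x-a)-((x-a)\cdot e)e|\le\delta\big\}.
\]
With $p_0=\frac{d+2}2$, for every $\varepsilon>0$,
\[
\|u^*_\delta\|_{L^{p_0}(S^{d-1})}\le C_\varepsilon\,\delta^{-\frac{d-2}{d+2}-\varepsilon}\,\|u\|_{L^{p_0}(\mathbb R^d)} .
\]
Wolff's bound has on the left the $L^q$ norm with $q=(d-1)p_0'=\frac{(d-1)(d+2)}d\ge p_0$; the form stated follows by H\"older's inequality on the sphere. Note that $\frac{d-2}{d+2}=\frac d{p_0}-1$, which by the example $u=\mathbf 1_{B(0,\delta)}$ of Section~\ref{sec:idea} is the optimal loss at $p_0$. We need $d=m+1\ge3$, where the bound reads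
\begin{equation}\label{eq:W}
\|u^*_\delta\|_{L^{p_0}(S^{m})}\le C_\varepsilon\,\delta^{-\frac{m-1}{m+3}-\varepsilon}\,\|u\|_{L^{p_0}(\mathbb R^{m+1})},\qquad p_0=\frac{m+3}2 .
\end{equation}
We use the same notation $u_\delta^*$ for functions on an $(m+1)$-dimensional subspace of a Euclidean space.

\medskip
The next lemma lets us work with compact sets in the fixed space $\mathbb R^N$: a set in a larger space is first projected to a random $N$-plane, which by (1) and (2) does not lower its dimension below the threshold.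

\begin{lemma}\label{lem:reduction}
Let $m<N$ and $0\le\tau<N$. Suppose that for every compact $K\subset\mathbb R^N$ with $\dim K>\tau$ we have $\operatorname{Int}P_V(K)\ne\emptyset$ for $\gamma_{N,m}$-a.e.\ $V$. Then for every $n\ge N$ and every Borel $A\subset\mathbb R^n$ with $\dim A>\tau$ we have $\operatorname{Int}P_V(A)\ne\emptyset$ for $\gamma_{n,m}$-a.e.\ $V$.
\end{lemma}

\begin{proof}
By Frostman's lemma with an exponent strictly between $\tau$ and $\dim A$, $A$ contains a compact set $A'$ with $\dim A'>\tau$. If $n=N$ we are done. Let $n>N$ and $E=\{V\in G(n,m):\operatorname{Int}P_V(A')=\emptyset\}$. Since $\operatorname{Int}P_V(A)=\emptyset$ implies $V\in E$, it suffices to show $\gamma_{n,m}(E)=0$.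

\emph{$E$ is Borel.} Since $P_V(B(q,r))$ is the ball in $V$ with center $P_Vq$ and radius $r$, we have $V\notin E$ if and only if $P_V(A')\supset P_V(B(q,r))$ for some $q\in\mathbb Q^n$ and rational $r>0$. For fixed $q,r$ the set of such $V$ is closed. Indeed, let $V_i\to V$ be such planes and let $y\in B(q,r)$. Choose $a_i\in A'$ with $P_{V_i}a_i=P_{V_i}y$. A limit point $a\in A'$ of $(a_i)$ satisfies $P_Va=P_Vy$.

\emph{$E$ is null.} By Theorem~\ref{thm:known}(1),(2) with $N$ in place of $m$, $\dim P_W(A')=\min(\dim A',N)>\tau$ for a.e.\ $W\in G(n,N)$. For such $W$ the set $P_W(A')$ is compact, and by hypothesis $\operatorname{Int}P_V(P_WA')\ne\emptyset$ for a.e.\ $m$-plane $V\subset W$. As $P_VP_W=P_V$ for $V\subset W$, almost no $m$-plane of $W$ lies in $E$. Choosing $W$ with law $\gamma_{n,N}$ and then $V\subset W$ with the invariant law $\gamma_{W,m}$ on $G(W,m)$ gives an orthogonally invariant law for $V$. By uniqueness, $\gamma_{n,m}(E)=\int\gamma_{W,m}(E\cap G(W,m))\,d\gamma_{n,N}(W)=0$.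
\end{proof}

\section{Frequency pieces of a Frostman measure}\label{sec:pieces}

Let $N\ge m+2$, let $K\subset\mathbb R^N$ be compact, and let $0<s<\dim K$, so $s<N$. After scaling and translating, $K\subset B(0,1)$. Let $\mu\ne0$ be a finite measure on $K$ with $\mu(B(x,r))\le Cr^s$ for all $x$ and $r>0$; it exists by Frostman's lemma.

With $\hat f(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}dx$, fix a radial Schwartz function $\varphi$ on $\mathbb R^N$ with $\hat\varphi=1$ on $B(0,1)$ and $\operatorname{spt}\hat\varphi\subset B(0,2)$. Define $\psi$ by $\hat\psi(\xi)=\hat\varphi(\xi/2)-\hat\varphi(\xi)$, so that $\hat\psi$ is supported in $1\le|\xi|\le4$. Let $\psi_j(x)=2^{jN}\psi(2^jx)$ and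
\[
F_0=\mu*\varphi,\qquad f_j=\mu*\psi_j\quad(j\ge0).
\]
These are Schwartz functions, $\hat f_j$ is supported in $2^j\le|\xi|\le4\cdot2^j$, and
\begin{equation}\label{eq:telescope}
\hat F_0+\sum_{j<J}\hat f_j=\hat\mu\,\hat\varphi(2^{-J}\,\cdot\,).
\end{equation}
For a Schwartz function $f$ and a subspace $Z$ let $f_Z(z)=\int_{Z^\perp}f(z+z')\,dz'$. It is a Schwartz function on $Z$ with $\widehat{f_Z}=\hat f|_Z$. If $Z\subset Z'$, then $f_Z(z)=\int_{Z'\cap Z^\perp}f_{Z'}(z+z')\,dz'$. We write $f_{j,Z}$ for $(f_j)_Z$. From now on $C,c$ do not depend on $j$ or on the subspaces.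

\begin{lemma}\label{lem:density}
If $\sum_j\int_{G(N,m)}\sup_V|f_{j,V}|\,d\gamma_{N,m}(V)<\infty$, then for a.e.\ $V$ the measure $P_V\mu$ has a continuous density and $\operatorname{Int}P_V(K)\ne\emptyset$.
\end{lemma}

\begin{proof}
For a.e.\ $V$ we have $\sum_j\sup|f_{j,V}|<\infty$, and then $F_{0,V}+\sum_{j<J}f_{j,V}$ converges uniformly to a bounded continuous function $h$ as $J\to\infty$. By \eqref{eq:telescope} the partial sums have Fourier transforms $\hat\mu|_V\,\hat\varphi(2^{-J}\,\cdot\,)$, which converge boundedly to $\hat\mu|_V=\widehat{P_V\mu}$. So the partial sums converge to $P_V\mu$ as tempered distributions, and $P_V\mu=h\,d\mathcal L^m$. By continuity $h\ge0$. The measure $P_V\mu$ is carried by the compact set $P_V(K)$, so $h=0$ a.e.\ on the open set $V\setminus P_V(K)$, hence everywhere on it. Thus $\{h>0\}$ is open, contained in $P_V(K)$, and nonempty because $\mu\ne0$.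
\end{proof}

The next lemma contains all that we use about the size of $f_j$: its height, its concentration in $B(0,2)$, and the gain from averaging over subspaces.

\begin{lemma}\label{lem:size}
\begin{enumerate}
\item[(i)] For every subspace $Z$, $|f_{j,Z}|\le C2^{j(N-s)}$. For every $L\geq 0$, $|f_{j,Z}(z)|\le C_L2^{-j}(1+|z|)^{-L}$ when $|z|>2$.
\item[(ii)] Let $m<M<N$ and $p\ge2$. Then
\[
\int_{G(N,M)}\|f_{j,W}\|_{L^p(W)}^p\,d\gamma_{N,M}(W)\le C\,2^{j[(N-s)(p-1)-(N-M)]}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}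
(i) Since $|\psi_j(x)|\le C_L2^{jN}(1+2^j|x|)^{-L}$ for every $L$, splitting into the ball $|x-y|\le2^{-j}$ and the shells $2^{i-1-j}<|x-y|\le2^{i-j}$, $i\ge1$, gives, with $L=N+1>s$,
\[
|f_j(x)|\le C\sum_{i\ge0}2^{jN}2^{-iL}\mu(B(x,2^{i-j}))\le C2^{j(N-s)}\sum_{i\ge0}2^{i(s-L)}\le C2^{j(N-s)} .
\]
If $|x|\ge2$ and $y\in B(0,1)$, then $|x-y|\ge|x|/2$, so
\begin{equation}\label{eq:tail}
|f_j(x)|\le C_L2^{jN}(2^j|x|)^{-L}\quad\text{for every }L\qquad(|x|\ge2).
\end{equation}
Now integrate over $z'\in Z^\perp$, with $x=z+z'$ and $|x|\ge\max(|z|,|z'|)$. The part $|x|\le2$ lies in $|z'|\le2$ and contributes at most $C2^{j(N-s)}$. By \eqref{eq:tail} with exponent $L+N+1$, the part $|x|>2$ contributes at most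
\[
C_L2^{-j(L+1)}\max(2,|z|)^{-L}\int_{Z^\perp}\max(2,|z'|)^{-N-1}dz'\le C_L2^{-j}\max(2,|z|)^{-L}.
\]
With $L=0$ this gives the first claim. If $|z|>2$ only the second part occurs, and the second claim follows.

(ii) Polar coordinates give $\int_{G(N,M)}\int_WF\,d\xi\,d\gamma_{N,M}(W)=c\int_{\mathbb R^N}F(\xi)|\xi|^{M-N}d\xi$ for $F\ge0$, as both sides are multiples of $\int_0^\infty r^{M-1}\int_{S^{N-1}}F(r\omega)\,d\omega\,dr$. By Plancherel on $W$ and on $\mathbb R^N$,
\[
\int\|f_{j,W}\|_2^2\,d\gamma_{N,M}(W)=c\int|\hat f_j(\xi)|^2|\xi|^{M-N}d\xi\le C2^{-j(N-M)}\|f_j\|_2^2 ,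
\]
because $|\xi|\ge2^j$ on $\operatorname{spt}\hat f_j$. Here $\|f_j\|_2^2\le\|f_j\|_\infty\|f_j\|_1\le C2^{j(N-s)}$, since $\|f_j\|_1\le\|\psi\|_1\,\mu(\mathbb R^N)$. Finally $\|f_{j,W}\|_p^p\le\|f_{j,W}\|_\infty^{p-2}\|f_{j,W}\|_2^2$, and $\|f_{j,W}\|_\infty\le C2^{j(N-s)}$ by (i).
\end{proof}

\section{Line integrals and tubes}\label{sec:tubes}

We pass from the supremum over $V$ to the Kakeya maximal function on an $(m+1)$-plane containing $V$.

\begin{lemma}\label{lem:tubes}
Let $Y\in G(N,m+1)$, let $e\in Y$ be a unit vector, $V=Y\cap e^\perp$, and $\delta=2^{-j}$ with $j\ge1$. Put $u=|f_{j,Y}|\mathbf 1_{B(0,2)}$ on $Y$. Then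
\[
\sup_{v\in V}|f_{j,V}(v)|\le C\,u^*_\delta(e)+C2^{-j}.
\]
\end{lemma}

\begin{proof}
Write $G=f_{j,Y}$. A single line integral of $|G|$ is not controlled by averages over $\delta$-tubes without further information, so we first use that $\hat G$ is supported in $|\xi|\le4\cdot2^j$. Let $\chi$ be a Schwartz function on $Y\cong\mathbb R^{m+1}$ with $\hat\chi=1$ on $B(0,4)$ and $\chi_j=2^{j(m+1)}\chi(2^j\,\cdot\,)$. Then $G=G*\chi_j$. Since $f_{j,V}(v)=\int_{\mathbb R}G(v+te)\,dt$,
\[
|f_{j,V}(v)|\le\int_Y|G(w)|K_v(w)\,dw,\qquad K_v(w)=\int_{\mathbb R}|\chi_j(v+te-w)|\,dt .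
\]
The rapid decay of $\chi$ gives $K_v(w)\le Ck(P_Vw-v)$ with $k(a)=2^{jm}(1+2^j|a|)^{-2m-2}$ on $V$, and $\int_Vk\le C$.

\emph{The part $|w|>2$.} By Lemma~\ref{lem:size}(i), $|G(w)|\le C2^{-j}(1+|w\cdot e|)^{-2}$ there. Integrating first along $V$ and then along $e$, we see that this part of the integral is at most $C2^{-j}$.

\emph{The part $|w|\le2$.} Tile $V$ by cubes $Q$ of diameter $\delta$. If $a_Q$ is the center of $Q$, then $Q\times[-2,2]e$ is covered by the four tubes $T^\delta_e(a_Q+\theta e)$, $\theta=\pm\frac12,\pm\frac32$, each of volume $c\delta^m$. So $\int_{Q\times[-2,2]e}u\le C\delta^mu^*_\delta(e)$, and this part is at most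
\[
C\,u_\delta^*(e)\sum_Q\delta^m\sup_{a\in Q}k(a-v)\le C\,u^*_\delta(e),
\]
because after rescaling by $2^j$ the sum runs over a tiling by cubes of diameter $1$ and its terms decay like $|\cdot|^{-2m-2}$.
\end{proof}

\noindent\textbf{Random flags.} Below we choose subspaces and unit vectors at random: first $W\sim\gamma_{N,M}$, then orthonormal vectors in $W$, each uniform in the unit sphere of the orthogonal complement in $W$ of the previous ones. Equivalently, a fixed flag is moved by a Haar-distributed $g\in O(N)$. Every subspace spanned by some of these data, or cut out of $W$ by them, has an $O(N)$-invariant law, that is, the law $\gamma$ of its dimension. Measurability causes no problem. The functions $f_{j,gZ}(gz)=\int_{Z^\perp}f_j(g(z+z'))\,dz'$ are continuous in $(g,z)$. The averages of $|f_{j,gZ}(g\,\cdot\,)|\mathbf 1_{B(0,2)}$, and of its iterated line integrals, over tubes in a fixed direction are continuous in $g$ and the center of the tube. The suprema below are thus suprema of continuous functions of $g$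 and a point, hence lower semicontinuous in $g$. We write $\mathbb E$ for expectation.

\begin{proof}[Proof of Theorem~\ref{thm:main}, and of Theorem~\ref{thm:refined}(a) for $d_2=0$]
It costs nothing to keep $d_1$ free. Let $d_1\ge1$, $N=m+1+d_1$, $\alpha=d_1-\frac{m-1}2>0$ and $t=N-\frac{2\alpha}{m+1}$; Theorem~\ref{thm:main} is the case $d_1=m-1$, and there the hypothesis $m\ge2$ gives $d_1\ge1$ and $\alpha>0$. Recall that $0<t<N$. By Lemma~\ref{lem:reduction} with $\tau=t$ it suffices to treat a compact $K\subset\mathbb R^N$ with $\dim K>t$. Choose $s\in(t,\dim K)$ and use the setup of Section~\ref{sec:pieces}. Let $p=p_0=\frac{m+3}2>2$ and $M=m+1$, so $N-M=d_1$.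

Choose $Y\sim\gamma_{N,m+1}$ and then $e$ uniformly in the unit sphere $S(Y)$ of $Y$. Then $V=Y\cap e^\perp\sim\gamma_{N,m}$. For $j\ge1$, Lemma~\ref{lem:tubes}, H\"older on $S(Y)$, and \eqref{eq:W} in $Y\cong\mathbb R^{m+1}$ with $\delta=2^{-j}$ give
\[
\mathbb E\sup_V|f_{j,V}|\le C2^{-j}+C_\varepsilon2^{j(\frac{m-1}{m+3}+\varepsilon)}\,\mathbb E\|f_{j,Y}\|_{L^p(Y)} .
\]
By Jensen and Lemma~\ref{lem:size}(ii), $\mathbb E\|f_{j,Y}\|_p\le(\mathbb E\|f_{j,Y}\|_p^p)^{1/p}\le C2^{j[(N-s)(p-1)-d_1]/p}$. Since $p\,\frac{m-1}{m+3}=\frac{m-1}2$, we get $\mathbb E\sup_V|f_{j,V}|\le C2^{-j}+C_\varepsilon2^{j\kappa}$ with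
\[
p\kappa=\frac{m-1}2-d_1+(N-s)(p-1)+p\varepsilon=-\alpha+(N-s)\frac{m+1}2+p\varepsilon .
\]
As $N-s<N-t=\frac{2\alpha}{m+1}$, this is negative for small $\varepsilon$. The term $j=0$ is finite because $|f_{0,V}|\le C$ by Lemma~\ref{lem:size}(i). So the series in Lemma~\ref{lem:density} converges, and $\operatorname{Int}P_V(K)\ne\emptyset$ for a.e.\ $V$.

For $d_1=m-1$ we have $N=2m$ and $t=2m-\frac{m-1}{m+1}<2m$. The result covers all $A$ with $\dim A\ge2m$, and the answer to the Question is no.
\end{proof}

\section{Further line integrals}\label{sec:xray}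

With $d_2=0$ the condition $\alpha>0$ forces $d_1>\frac{m-1}2$, hence $N>\frac{3m+1}2$. To reach smaller $N$ we have to spend fewer dimensions on averaging, and so must reduce the Kakeya loss. At exponent $r$ this loss is $\delta^{-\frac{m-1}{2r}-\varepsilon}$ (Lemma~\ref{lem:interp} below), so large $r$ is good. But we cannot simply apply Lemma~\ref{lem:size}(ii) with a large exponent: the gain $\delta^{d_1/r}$ shrinks at the same rate as the loss. What helps is an operation that raises the exponent at no cost in $\delta$. Integration along a random line does this: it maps $L^p$ to $L^{2p}$ (Lemma~\ref{lem:xray}). So we average over an $M$-plane $W$ with $M=m+1+d_2$, integrate along $d_2$ random lines to come down to an $(m+1)$-plane, and only then apply the Kakeya bound, at the exponent $r=2^{d_2}p$. At $s=N$ the exponents of $2^j$ add up to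
\[
\frac{m-1}{2r}-\frac{d_1}p=\frac1p\Big(\frac{m-1}{2^{1+d_2}}-d_1\Big)=-\frac\alpha p,
\]
which is the meaning of $\alpha$. Each line costs one dimension and halves the bound $\frac{m-1}{2^{1+d_2}}$ that the number $d_1$ of averaging dimensions has to exceed. For instance, for $m=7$ the choice $d_2=0$ needs $d_1\ge4$ and $N\ge12$; the best case is $d_1=4$, with $t=\frac{47}4$. With $(d_1,d_2)=(2,1)$ we get $N=11$, $\alpha=\frac12$ and $t=\frac{87}8$.

For a nonnegative function $u$ on $\mathbb R^D$ and $e\in S^{D-1}$ write $X_eu(y)=\int_{\mathbb R}u(y+te)\,dt$, $y\in e^\perp$.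

\begin{lemma}\label{lem:xray}
Let $D\ge2$ and $p>\frac{D+1}2$, and let $u\ge0$ be measurable and supported in $B(0,2)\subset\mathbb R^D$. Then
\[
\int_{S^{D-1}}\|X_eu\|_{L^{2p}(e^\perp)}^{2p}\,de\le C\|u\|_p^{2p}.
\]
\end{lemma}

\begin{proof}
We may assume that $\|u\|_p<\infty$ and, changing $u$ on a null set, that $u$ is finite everywhere. We write $Xu(e,y)=X_eu(y)$, and $|\cdot|$ also for the measure $dy\,de$ on lines. The idea is to count pairs of points on lines, first for sets and then for the level sets of $u$.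

\emph{Sets.} Let $E\subset B(0,2)$ be measurable. Two points $x,x'$ determine a line, and polar coordinates for $x'-x$ give
\[
|E|^2=c\int_{S^{D-1}}\int_{e^\perp}\iint\mathbf 1_E(y+te)\mathbf 1_E(y+t'e)|t-t'|^{D-1}\,dt\,dt'\,dy\,de .
\]
If $E_0\subset\mathbb R$ has measure at least $\lambda$, then for each $t$ the set $\{t'\in E_0:|t-t'|\ge\lambda/4\}$ has measure at least $\lambda/2$. So $\iint_{E_0^2}|t-t'|^{D-1}dt\,dt'\ge c\lambda^{D+1}$. Applied to the lines with $X\mathbf 1_E\ge\lambda$, this gives
\begin{equation}\label{eq:sets}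
|\{X\mathbf 1_E\ge\lambda\}|\le C\lambda^{-(D+1)}|E|^2 .
\end{equation}

\emph{Functions.} Let $\theta>0$. Lines meet $B(0,2)$ in segments of length at most $4$, so $X(u\mathbf 1_{\{u\le\theta/8\}})\le\theta/2$, and $Xu>\theta$ implies $X(u\mathbf 1_{\{u>\theta/8\}})>\theta/2$. Let $E_i=\{2^i\theta/8<u\le2^{i+1}\theta/8\}$, $i\ge0$. Then $Xu>\theta$ implies $\sum_i2^iX\mathbf 1_{E_i}>2$. Choose $\eta>0$ with $(1+\eta)(D+1)<2p$; this is where $p>\frac{D+1}2$ is used. With $c_\eta=1-2^{-\eta}$ we have $\sum_i2^i\cdot c_\eta2^{-(1+\eta)i}=1$, so $X\mathbf 1_{E_i}\ge c_\eta2^{-(1+\eta)i}$ for some $i$. By \eqref{eq:sets},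
\[
|\{Xu>\theta\}|\le C\sum_{i\ge0}2^{(1+\eta)(D+1)i}\,|\{u>2^i\theta/8\}|^2 .
\]
Multiply by $2p\,\theta^{2p-1}$, integrate over $\theta$, and substitute $\theta\mapsto8\cdot2^{-i}\theta$ in the $i$-th term:
\[
\|Xu\|_{2p}^{2p}\le C\sum_{i\ge0}2^{[(1+\eta)(D+1)-2p]i}\int_0^\infty\theta^{2p-1}|\{u>\theta\}|^2d\theta\le C\int_0^\infty\theta^{2p-1}|\{u>\theta\}|^2d\theta .
\]
Since $|\{u>\theta\}|\le\theta^{-p}\|u\|_p^p$, the last integral is at most $\|u\|_p^p\int_0^\infty\theta^{p-1}|\{u>\theta\}|\,d\theta=\frac1p\|u\|_p^{2p}$.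
\end{proof}

\begin{remark}
The condition on $p$ is necessary up to the endpoint. For $u=\mathbf 1_{B(0,\rho)}$ the left side is about $\rho^{2p+D-1}$ and the right side about $\rho^{2D}$. Letting $\rho\to0$ gives $p\ge\frac{D+1}2$.
\end{remark}

\begin{lemma}\label{lem:interp}
For $u$ on $\mathbb R^{m+1}$ and $r\ge p_0=\frac{m+3}2$ we have $\|u^*_\delta\|_{L^r(S^m)}\le C_\varepsilon\,\delta^{-\frac{m-1}{2r}-\varepsilon}\|u\|_{L^r}$.
\end{lemma}

\begin{proof}
For $r=p_0$ this is \eqref{eq:W}. Let $r>p_0$ and $\theta>0$. Averages of $|u|\mathbf 1_{\{|u|\le\theta/2\}}$ are at most $\theta/2$, so $u^*_\delta>\theta$ implies $(u\mathbf 1_{\{|u|>\theta/2\}})^*_\delta>\theta/2$. By Chebyshev's inequality, \eqref{eq:W}, and $p_0\frac{m-1}{m+3}=\frac{m-1}2$,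
\[
|\{u^*_\delta>\theta\}|\le C_\varepsilon\,\theta^{-p_0}\,\delta^{-\frac{m-1}2-\varepsilon}\int_{\{|u|>\theta/2\}}|u|^{p_0}.
\]
Multiply by $r\theta^{r-1}$ and integrate. As $\int_0^{2|u|}\theta^{r-1-p_0}d\theta=C|u|^{r-p_0}$, this yields $\|u_\delta^*\|_r^r\le C_\varepsilon\delta^{-\frac{m-1}2-\varepsilon}\|u\|_r^r$. Take $r$-th roots.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(a) for $d_2\ge1$]
Recall that $0<t<N$. By Lemma~\ref{lem:reduction} with $\tau=t$ we may take $K\subset\mathbb R^N$ compact with $\dim K>t$. Choose $s\in(t,\dim K)$ and use the setup of Section~\ref{sec:pieces}. Let $M=m+1+d_2$, so $N-M=d_1\ge1$. Then $\frac{M+1}2-1=\frac{m+d_2}2$ and $t=N-\alpha\big/\big(\frac{M+1}2-1\big)$. Since $s>t$, we can choose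
\begin{equation}\label{eq:choice}
p>\frac{M+1}2\qquad\text{with}\qquad s>N-\frac\alpha{p-1}.
\end{equation}
As $M\ge m+2$, we have $p>\frac{m+3}2>2$.

Choose $W\sim\gamma_{N,M}$ and then successively orthonormal random vectors $e_1,\dots,e_{d_2},e$ in $W$. Let $W_i$ be the orthogonal complement of $e_1,\dots,e_i$ in $W$, of dimension $M-i$ (so $W_0=W$); let $Y=W_{d_2}$, of dimension $m+1$, and $V=Y\cap e^\perp\sim\gamma_{N,m}$. Put
\[
u_0=|f_{j,W}|\mathbf 1_{B(0,2)}\ \text{ on }W,\qquad u_i=X_{e_i}u_{i-1}\ \text{ on }W_i\quad(1\le i\le d_2).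
\]
Each $u_i$ is supported in the ball of radius $2$ about $0$.

\emph{From $f_{j,Y}$ to $u_{d_2}$.} For $y\in Y$, $f_{j,Y}(y)$ is the integral of $f_{j,W}(y+z)$ over $z\in W\cap Y^\perp$. The part with $|y+z|\le2$ is bounded by $u_{d_2}(y)$. By Lemma~\ref{lem:size}(i) with $L=d_2+1$ the remaining part is at most $C2^{-j}\int(1+|z|)^{-d_2-1}dz\le C2^{-j}$, as $|y+z|\ge|z|$. So $|f_{j,Y}|\le u_{d_2}+C2^{-j}$, and Lemma~\ref{lem:tubes} gives
\[
\sup_V|f_{j,V}|\le C\,(u_{d_2})^*_\delta(e)+C2^{-j},\qquad\delta=2^{-j},\ j\ge1 .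
\]

\emph{Raising the exponent.} Let $1\le i\le d_2$. In the space $W_{i-1}$ of dimension $D=M-i+1\ge m+2$ we have $2^{i-1}p\ge p>\frac{M+1}2\ge\frac{D+1}2$. Conditionally on $W,e_1,\dots,e_{i-1}$, the vector $e_i$ is uniform in the unit sphere of $W_{i-1}$. So Lemma~\ref{lem:xray} with exponent $2^{i-1}p$ and Jensen's inequality give
\[
\mathbb E_{e_i}\|u_i\|_{2^ip}\le\big(\mathbb E_{e_i}\|u_i\|_{2^ip}^{2^ip}\big)^{1/(2^ip)}\le C\|u_{i-1}\|_{2^{i-1}p}.
\]
Let $r=2^{d_2}p$. Iterating, $\mathbb E\|u_{d_2}\|_r\le C\,\mathbb E\|u_0\|_p\le C\,\mathbb E\|f_{j,W}\|_p$.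

\emph{Conclusion.} Since $r\ge p>\frac{m+3}2$, Lemma~\ref{lem:interp} and H\"older, conditionally on all choices but $e$, bound $\mathbb E_e(u_{d_2})^*_\delta(e)$ by $C_\varepsilon2^{j(\frac{m-1}{2r}+\varepsilon)}\|u_{d_2}\|_r$. With Jensen and Lemma~\ref{lem:size}(ii) for $\mathbb E\|f_{j,W}\|_p$ we obtain $\mathbb E\sup_V|f_{j,V}|\le C2^{-j}+C_\varepsilon2^{j\kappa}$, where
\[
p\kappa=\frac{m-1}{2^{1+d_2}}-d_1+(N-s)(p-1)+p\varepsilon=-\alpha+(N-s)(p-1)+p\varepsilon .
\]
By \eqref{eq:choice} this is negative for small $\varepsilon$. The term $j=0$ is finite by Lemma~\ref{lem:size}(i), and Lemma~\ref{lem:density} finishes the proof.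
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:refined}(a)]
Let $k=1+\lceil\log_2m\rceil\ge2$ and take $d_1=1$, $d_2=k-2\ge0$. Since $2^{k-1}\ge m$, we have $\alpha=1-\frac{m-1}{2^{k-1}}>0$. Moreover $N=m+k=m+1+\lceil\log_2m\rceil\le2m$, because $2^{m-1}\ge m$. So the first statement of (a) applies for all $n\ge2m$, with $t_m=t<N$.
\end{proof}

\section{Sets without interior in their projections}\label{sec:lower}

We now carry out the construction of Section 1 in general: deleting countably many translates of a null set kills a dense set of fibers for almost every projection.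

\begin{proof}[Proof of Theorem~\ref{thm:refined}(c)]
Let $B\subset\mathbb R^{m+k}$ be Borel and null and contain a translate of every $k$-dimensional subspace, and let $n\ge m+k$. Identify $\mathbb R^{m+k}$ with a subspace $W_0$ of $\mathbb R^n$ and put
\[
A=W_0\setminus\bigcup_{q\in\mathbb Q^{m+k}}(B+q).
\]
Then $A$ is Borel and has full measure in $W_0$, so $\dim A=m+k$.

For a.e.\ $V\in G(n,m)$ we have $V\cap W_0^\perp=\{0\}$. Indeed, $V$ may be generated as the span of $m$ independent standard Gaussian vectors, and these are almost surely linearly independent modulo $W_0^\perp$, since $\dim W_0^\perp=n-m-k\le n-m$. For such $V$ the map $P_V|_{W_0}$ is onto $V$, because a vector of $V$ orthogonal to $P_V(W_0)$ is orthogonal to $W_0$. Its kernel $U=V^\perp\cap W_0$ therefore has dimension $k$. Choose $a$ with $a+U\subset B$. If $x\in W_0$ and $P_Vx=P_V(a+q)$ with $q\in\mathbb Q^{m+k}$, then $x\in a+q+U\subset B+q$, so $x\notin A$. Hence $P_V(A)$ misses $\{P_V(a+q):q\in\mathbb Q^{m+k}\}$. This set is dense in $V$, as $P_V|_{W_0}$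 is continuous and onto. So $\operatorname{Int}P_V(A)=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(b)]
By (c) with $k=1$ it suffices to find a null Borel set in $\mathbb R^{m+1}$ that contains a line in every direction. Let $B_2\subset\mathbb R^2$ be a null Borel set containing a line in every direction, as in Section 1, and let $B=B_2\times\mathbb R^{m-1}$. It is Borel and null. Let $(e',e'')\in\mathbb R^2\times\mathbb R^{m-1}$ be a nonzero vector. If $e'\ne0$, choose $b$ with $b+\mathbb Re'\subset B_2$; then $B$ contains the line $\{(b+te',te''):t\in\mathbb R\}$. If $e'=0$, then $B$ contains the line $\{b\}\times\mathbb Re''$ for any $b\in B_2$.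
\end{proof}

\begin{thebibliography}{9}
\bibitem{MattilaGSM} P. Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.
\bibitem{MattilaFA} P. Mattila, \emph{Fourier Analysis and Hausdorff Dimension}.
\bibitem{Mattila2017} P. Mattila, \emph{Hausdorff dimension, projections, intersections, and Besicovitch sets}, arXiv:1712.09199 (2017).
\bibitem{Wolff} T. Wolff, Rev. Mat. Iberoamericana \textbf{11} (1995), 651--674.
\end{thebibliography}

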